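# A grading that does not pass to the $\mathrm C^*$-envelope

## 1. A triangular algebra with corner spanned by $r\,u_g\oplus v_g$

Let $G$ be a discrete group. Its full group $\mathrm C^*$-algebra $\mathrm C^*(G)$ has canonical unitaries $u_g$, $g\in G$. A unitary representation $v$ of $G$ is also viewed as a representation of $\mathrm C^*(G)$, with image $\mathrm C^*_v(G)=v(\mathrm C^*(G))$. Fix such a $v$ and a number $0<r<1$, and put
$$x_g=r\,u_g\oplus v_g\in \mathrm C^*(G)\oplus \mathrm C^*_v(G),\qquad X=\overline{\mathrm{span}}\{x_g:g\in G\},\qquad A=\begin{pmatrix}\mathbb C1&X\\0&\mathbb C1\end{pmatrix}\subset M_2\big(\mathrm C^*(G)\oplus \mathrm C^*_v(G)\big). \tag{1}$$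
Since $\mathbb C1\cdot X\cdot\mathbb C1\subset X$, this is a closed unital algebra. It is not self-adjoint. It is graded by $G$: the diagonal has degree $e$, and $e_{12}\otimes x_g$ has degree $g$.

What is it for? A non-selfadjoint operator algebra $A$ has a smallest $\mathrm C^*$-algebra that it generates, its $\mathrm C^*$-envelope. Suppose that $A$ is graded by $G$, in the analytic sense made precise in Section 2. Does the grading automatically pass to the envelope? The algebra (1), with $v$ and $r$ chosen well, will show that it need not.

The reason can be seen before any definitions. Look at $A$ on two levels.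

*The linear level.* Let $z=\sum_g c_g\otimes u_g$ be a finite sum with matrix coefficients. The norm of $\sum_g c_g\otimes x_g$ is $\max(r\|z\|,\|v(z)\|)$. Let $w$ be another representation such that $w\oplus v$ is faithful on $\mathrm C^*(G)$. Then $r\|z\|=\max(r\|w(z)\|,\,r\|v(z)\|)$, and the term $r\|v(z)\|$ is dominated by the second coordinate $\|v(z)\|$. So the norm does not change when $r u_g$ is replaced by $r w_g$: the corner $X$ cannot tell $u$ from $w$.

*The multiplicative level.* In a $\mathrm C^*$-algebra we may form $x_gx_h^*=r^2u_{gh^{-1}}\oplus v_{gh^{-1}}$. The factors $r^2$ and $1$ differ, so polynomials in $x_ex_e^*$ separate the two coordinates. Once they are separated, and $u$ has been replaced by $w$, the first coordinate is $\mathrm C^*_w(G)$. This algebra may be too small to carry the map $w_g\mapsto w_g\otimes u_g$.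

If $r=1$, nothing is separated: $u_g\mapsto u_g\oplus v_g$ extends to an injective $*$-homomorphism of $\mathrm C^*(G)$, and $A$ is just the triangular algebra with corner $\mathrm C^*(G)$.

## 2. Coactions, cosystems and the $\mathrm C^*$-envelope

All tensor products are minimal. Recall that $*$-homomorphisms and ucp (unital completely positive) maps can be tensored, and that the tensor product of injective $*$-homomorphisms is injective. Inner products are linear in the first variable.

The comultiplication is the $*$-homomorphism $\Delta\colon\mathrm C^*(G)\to \mathrm C^*(G)\otimes\mathrm C^*(G)$, $u_g\mapsto u_g\otimes u_g$. The trivial representation $\varepsilon\colon\mathrm C^*(G)\to\mathbb C$, $u_g\mapsto 1$, satisfies $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta$. In particular $\Delta$ is injective.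

**Definition (coaction).** A coaction of $G$ on a $\mathrm C^*$-algebra $B$ is an injective nondegenerate $*$-homomorphism $\delta\colon B\to B\otimes\mathrm C^*(G)$ with $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$. Nondegenerate means that $\delta(B)(B\otimes\mathrm C^*(G))$ has dense span in $B\otimes \mathrm C^*(G)$.

**Definition (cosystem).** A cosystem $(A,G,\gamma)$ consists of an operator algebra $A$ and a completely isometric homomorphism $\gamma\colon A\to A\otimes\mathrm C^*(G)$ with $(\gamma\otimes\mathrm{id})\gamma=(\mathrm{id}\otimes\Delta)\gamma$, such that the spectral subspaces $A_g=\{a\in A:\gamma(a)=a\otimes u_g\}$ have dense linear span in $A$.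

**Example (upper triangular matrices).** Let $T_2\subset M_2$ be the upper triangular matrices and fix $g\in G$. With $W=\mathrm{diag}(u_g,1)\in M_2\otimes \mathrm C^*(G)$, the map $\gamma(a)=W(a\otimes1)W^*$ fixes $e_{ii}$ (that is, $e_{ii}\mapsto e_{ii}\otimes1$) and sends $e_{12}$ to $e_{12}\otimes u_g$. It is completely isometric, being the restriction of an injective $*$-homomorphism, and it is a cosystem with $e_{11},e_{22}$ in degree $e$ and $e_{12}$ in degree $g$.

**Example (disc algebra).** Let $G=\mathbb Z$, so $\mathrm C^*(\mathbb Z)=C(\mathbb T)$ with $u_n=z^n$. The disc algebra $A(\mathbb D)=\overline{\mathrm{span}}\{z^n:n\ge0\}\subset C(\mathbb T)$ with $\gamma=\Delta|_{A(\mathbb D)}$, $z^n\mapsto z^n\otimes u_n$, is a cosystem.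

**The $\mathrm C^*$-envelope.** For a unital operator algebra $A$ (the identity has norm one), $\mathrm C^*_{\mathrm{env}}(A)$ is a $\mathrm C^*$-algebra with a unital completely isometric homomorphism $\iota\colon A\to \mathrm C^*_{\mathrm{env}}(A)$ whose image generates it, and with this universal property: if $j\colon A\to C$ is a unital completely isometric homomorphism and $C=\mathrm C^*(j(A))$, there is a surjective $*$-homomorphism $q\colon C\to\mathrm C^*_{\mathrm{env}}(A)$ with $qj=\iota$. If $A$ has no such identity, $\mathrm C^*_{\mathrm{env}}(A)$ is the $\mathrm C^*$-algebra generated by $A$ in $\mathrm C^*_{\mathrm{env}}(A^1)$, where $A^1$ is the unitization. We write $B=\mathrm C^*_{\mathrm{env}}(A)$ throughout.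

In the first example $B=M_2$, because $M_2$ is simple and so the quotient map $M_2\to B$ is injective. In the second $B=C(\mathbb T)$: a quotient of $C(\mathbb T)$ is restriction to a closed set $F\subset\mathbb T$, and if $z_0\notin F$ the function $(1+\bar z_0z)/2$ has norm $1$ on $\mathbb T$ and norm less than $1$ on $F$. In both examples the formula for $\gamma$ extends to $B$, so there is a coaction on $B$.

**The question.** Given a cosystem $(A,G,\gamma)$, is there a coaction $\delta$ of $G$ on $B$ with
$$\delta\circ\iota=(\iota\otimes\mathrm{id})\circ\gamma\,? \tag{2}$$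
It is taken from Camila F. Sehnem, "C*-envelopes of tensor algebras of product systems", arXiv:2110.08734 (2021). The known result behind it is this. Let $P$ be a submonoid of $G$ and $\mathcal E=(\mathcal E_p)_{p\in P}$ a product system over $P$. The tensor algebra $\mathcal T_\lambda(\mathcal E)^+$ is the closed non-selfadjoint subalgebra of the Fock (Toeplitz) algebra $\mathcal T_\lambda(\mathcal E)$ generated by the images of the fibres, with the restriction $\bar\delta^+$ of the gauge coaction. For this cosystem the answer is yes. (With $P=\mathbb N\subset\mathbb Z$ and all fibres $\mathbb C$, the tensor algebra is generated by the unilateral shift, and one gets the disc algebra example.) The question is what happens for other cosystems.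

**Definition (extendable, good, bad).** A cosystem is extendable if there is a coaction $\delta$ on $B$ satisfying (2). The group $G$ is good if all its cosystems are extendable, and bad otherwise.

The analytic axioms of a coaction are never the issue:

**Lemma A.** If $\delta\colon B\to B\otimes\mathrm C^*(G)$ is a $*$-homomorphism satisfying (2), then $\delta$ is a coaction.

*Proof.* The elements $\iota(a)$, $a\in A_g$, $g\in G$, generate $B$, and $\delta(\iota(a))=\iota(a)\otimes u_g$. On such an element both sides of the coaction identity equal $\iota(a)\otimes u_g\otimes u_g$, and $(\mathrm{id}\otimes\varepsilon)\delta(\iota(a))=\iota(a)$. All maps are $*$-homomorphisms, so the coaction identity and $(\mathrm{id}\otimes\varepsilon)\delta=\mathrm{id}$ hold on $B$; the latter gives injectivity. Let $b$ be a word in the $\iota(a)$ and $\iota(a)^*$ with $a$ homogeneous. Then $\delta(b)=b\otimes u_k$ for some $k\in G$, and $\delta(b)(b'\otimes u_{k^{-1}h})=bb'\otimes u_h$ for $b'\in B$, $h\in G$. Such words span a dense subspace of $B$ and products $bb'$ span a dense subspace of $B$ (approximate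 unit). Hence $\delta(B)(B\otimes\mathrm C^*(G))$ has dense span. $\square$

## 3. Good groups and bad groups: the statements

Terminology for representations. We write $v'\prec v$ if $\ker v\subset\ker v'$ as ideals of $\mathrm C^*(G)$; equivalently, $v_g\mapsto v'_g$ extends to a $*$-homomorphism of $\mathrm C^*_v(G)$. A representation $v$ *has almost invariant vectors* if for every finite $S\subset G$ and $\kappa>0$ there is $\xi$ with $\max_{s\in S}\|v_s\xi-\xi\|<\kappa\|\xi\|$. For $G=\mathbb Z$ and the regular representation $\lambda$, the vectors $\xi_n=n^{-1/2}1_{\{1,\dots,n\}}$ satisfy $\|\lambda_1\xi_n-\xi_n\|^2=2/n$, so $\lambda$ has almost invariant vectors. The group $G$ has *property (T)*, or is a Kazhdan group, if every unitary representation with almost invariant vectors has a nonzero invariant vector. A $\mathrm C^*$-algebra is *residually finite-dimensional* (RFD) if its finite-dimensional (f.d.) representations separate its points; $\mathrm C^*(\mathbb Z)=C(\mathbb T)$ is RFD, by point evaluations. The letter $u$ also denotes the universal representation of $G$, on a Hilbert space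 $K$, so $\mathrm C^*(G)\subset B(K)$.

**Theorem 1.** Let $v,w$ be unitary representations of $G$ such that

1. (C1) $w\oplus v$ is faithful on $\mathrm C^*(G)$;
2. (C2) $v\otimes u\prec v$;
3. (C3) $v$ has no almost invariant vectors;
4. (C4) $w$ is not faithful on $\mathrm C^*(G)$.

Then $G$ is bad. There is a unital cosystem $(A,G,\gamma)$ for which there is not even a $*$-homomorphism $\delta\colon B\to B\otimes\mathrm C^*(G)$ with $\delta\iota=(\iota\otimes\mathrm{id})\gamma$.

**Corollary 2.** If $G$ has property (T) and $\mathrm C^*(G)$ is not RFD, then $G$ is bad. Examples: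

* $G=SL_n(\mathbb Z)$, $n\ge3$. It has (T) by Kazhdan (Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*), and $\mathrm C^*(SL_n(\mathbb Z))$ is not RFD by Bekka, Forum Math. 11 (1999) 705–715.
* Any Kazhdan group that is not residually finite, such as the infinite simple Kazhdan groups of Caprace–Rémy, Invent. Math. 176 (2009).

Every group containing a bad subgroup is bad.

So the answer to the question is no: for $G=SL_3(\mathbb Z)$, say, an algebra of the form (1) is a cosystem whose $\mathrm C^*$-envelope carries no compatible coaction. A non-extendable cosystem is not the cosystem of a tensor algebra of a product system, since it violates the conclusion of the known result. In the other direction: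

**Theorem 3.** Let $\mathcal T(G)$ be the set of functions $\varphi\colon G\to\mathbb C$ with $\varphi(e)=1$ for which $u_g\otimes u_h\mapsto\varphi(gh^{-1})$ extends to a state $\Phi$ on $\mathrm C^*(G)\otimes\mathrm C^*(G)$. Write $u^\varphi$ for the GNS representation of $\varphi$. For every cosystem $(A,G,\gamma)$ and $\varphi\in\mathcal T(G)$ there is a $*$-homomorphism $B\to B\otimes\mathrm C^*_{u^\varphi}(G)$ with $\iota(a)\mapsto\iota(a)\otimes u^\varphi_g$ for $a\in A_g$. Consequently, if $\bigcap_{\varphi\in\mathcal T(G)}\ker u^\varphi=0$, then $G$ is good. In particular $G$ is good if $G$ is amenable or $\mathrm C^*(G)$ is RFD (e.g. $G$ free).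

**Theorem 4.** A property (T) group $G$ is good if and only if $\mathrm C^*(G)$ is RFD.

## 4. Abelian groups, and the kernel of the counit

**Abelian groups by hand.** Let $G$ be abelian and $A$ unital with $\gamma$ unital. (We shall see in Section 7 that $\gamma$ is then automatically unital.) Here $\mathrm C^*(G)=C(\widehat G)$, and each character $\chi\in\widehat G$ is a one-dimensional representation. Put $\alpha_\chi=(\mathrm{id}\otimes\chi)\gamma\colon A\to A$. It is a completely contractive homomorphism that multiplies $A_g$ by $\chi(g)$, and $\alpha_\chi\alpha_{\bar\chi}=\mathrm{id}$, so it is a completely isometric automorphism. The universal property applied to $j=\iota\alpha_{\bar\chi}$ gives $\beta_\chi\colon B\to B$ with $\beta_\chi\iota\alpha_{\bar\chi}=\iota$, that is, $\beta_\chi\iota=\iota\alpha_\chi$. On a $*$-word $b$ in homogeneous elements $\beta_\chi(b)=\chi(k)b$ for some $k$, which is continuous in $\chi$. Since the $\beta_\chi$ are contractive and such words span a dense subspace, $\chi\mapsto\beta_\chi(b)$ is continuous for every $b\in B$. So $\delta(b)=(\chi\mapsto\beta_\chi(b))$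 is an element of $C(\widehat G,B)=B\otimes\mathrm C^*(G)$, and $\delta$ satisfies (2). Abelian groups are good.

**The universal property for general $G$.** The natural attempt is to apply the universal property to
$$\rho=(\iota\otimes\mathrm{id})\gamma\colon A\to B\otimes\mathrm C^*(G),\qquad C=\mathrm C^*(\rho(A)).$$
This $\rho$ is completely isometric, so we get a $*$-homomorphism $C\to B$. It goes the wrong way: we want $B\to C$. The next lemma says exactly what is missing.

**Lemma B.** The map $(\mathrm{id}\otimes\varepsilon)|_C$ is a surjective $*$-homomorphism $C\to B$ with $\rho(a)\mapsto\iota(a)$. The cosystem is extendable if and only if this map is injective.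

*Proof.* For $a\in A_g$, $\rho(a)=\iota(a)\otimes u_g\mapsto\iota(a)$; by density $\rho(a)\mapsto\iota(a)$ for all $a\in A$, and the $\iota(a)$ generate $B$. If the map is injective, its inverse is a $*$-homomorphism $\delta\colon B\to C\subset B\otimes\mathrm C^*(G)$ with $\delta\iota=\rho$, a coaction by Lemma A. Conversely, let $\delta$ satisfy (2). Then $\delta\circ(\mathrm{id}\otimes\varepsilon)|_C$ is the identity on $\rho(A)$, hence on $C$, so $(\mathrm{id}\otimes\varepsilon)|_C$ is injective. $\square$

So a sum $\sum b_g$ of words $b_g\in B$ of degree $g$ may a priori be small in norm while $\sum b_g\otimes u_g$ is not. The cleanest way in which this happens is the following.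

**Lemma C.** Let $w$ be a unitary representation with $\varepsilon\prec w$. If $w_g\mapsto w_g\otimes u_g$ extends to a $*$-homomorphism $\mathrm C^*_w(G)\to\mathrm C^*_w(G)\otimes\mathrm C^*(G)$, then $w$ is faithful on $\mathrm C^*(G)$.

*Proof.* Let $w(k)=0$. The extension sends $w(k)$ to $(w\otimes\mathrm{id})\Delta(k)$, so this is $0$. Since $\varepsilon\prec w$ there is $\varepsilon'\colon\mathrm C^*_w(G)\to\mathbb C$ with $\varepsilon'w=\varepsilon$. Applying $\varepsilon'\otimes\mathrm{id}$ gives $0=(\varepsilon\otimes\mathrm{id})\Delta(k)=k$. $\square$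

For instance $w=\varepsilon$ with $G\ne\{e\}$: the rule $1\mapsto u_g$ is not well defined.

**A generating $\mathrm C^*$-algebra without a coaction is not enough.** By Section 1, under (C1) the algebra (1) also sits in $M_2(\mathrm C^*_w(G)\oplus\mathrm C^*_v(G))$. It is tempting to stop as soon as one sees that the $\mathrm C^*$-algebra $E$ generated there contains a copy of $\mathrm C^*_w(G)$ and to quote Lemma C. This proves only that $E$ carries no compatible coaction. The envelope is a quotient of $E$, and the quotient may repair the defect. The disc algebra shows this. It sits completely isometrically in $C(\mathbb T\cup\{\frac12\})$ and generates it (maximum modulus and Stone–Weierstrass). There is no $*$-homomorphism $\delta$ with $\delta(z)=z\otimes u_1$ there: composing with $\mathrm{id}\otimes\chi$ would give a unital $*$-homomorphism (after restriction to $z^0\mapsto 1$) taking $z$ to $\chi z$ with $\chi\in\mathbb T$, so the spectrum $\mathbb T\cup\{\frac\chi2\}$ of $\chi z$ would lie in $\mathbb T\cup\{\frac12\}$. Yet the envelope $C(\mathbb T)$ has its coaction.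

So the real work is to show that enough of $\mathrm C^*_w(G)$ survives in $B$. What must survive, according to the proof of Lemma C, is only the trivial representation. This is what (C3) is for. It provides an average $y$ of group elements with $\varepsilon(y)=1$ and $\|v(y)\|<r$; the character $\varepsilon$ of the first coordinate, which $A$ can see, is then too large on $y$ to be accounted for by the second coordinate.

## 5. The trivial representation survives in the envelope: proof of Theorem 1

Three textbook facts are used. *Arveson's extension theorem*: a unital completely contractive map from a unital subspace of a unital $\mathrm C^*$-algebra $B$ into $B(H)$ extends to a ucp map on $B$. *The Schwarz inequality*: $\Psi(a)\Psi(a)^*\le\Psi(aa^*)$ for ucp $\Psi$. *Choi's theorem on multiplicative domains*: if $\Psi(aa^*)=\Psi(a)\Psi(a)^*$, then $\Psi(ab)=\Psi(a)\Psi(b)$ for all $b$; likewise $\Psi(a^*a)=\Psi(a)^*\Psi(a)$ gives $\Psi(ba)=\Psi(b)\Psi(a)$. The elements with both equalities form a $\mathrm C^*$-algebra, the multiplicative domain, on which $\Psi$ is a $*$-homomorphism.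

**Step 1. Choosing $y$ and $r$.** This step turns (C3) into a norm gap. Note $v\neq0$ by (C1) and (C4). By (C3) there are a finite set $S\neq\emptyset$ and $\kappa>0$ with $\max_{s\in S}\|v_s\xi-\xi\|\ge\kappa\|\xi\|$ for all $\xi$. Put
$$y=\tfrac12 1+\tfrac1{2|S|}\sum_{s\in S}u_s .$$
For a unit vector $\xi$, the vector $v(y)\xi$ is the average over $s\in S$ of $\frac12(\xi+v_s\xi)$, and the parallelogram law gives $\|\frac12(\xi+v_s\xi)\|^2=1-\frac14\|\xi-v_s\xi\|^2$. All these norms are at most $1$, and at least one is at most $\sqrt{1-\kappa^2/4}$. Hence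
$$t:=\|v(y)\|\le 1-\tfrac1{|S|}\Big(1-\sqrt{1-\kappa^2/4}\Big)<1,\qquad \|y\|\le1=\varepsilon(y).$$
Write $y=\sum_g\mu_gu_g$ with $\mu$ a finitely supported probability measure. Fix $r$ with $t<r<1$, and let $A$ be the algebra (1) for this $v$ and $r$.

**Step 2. The cosystem.** We check that the grading of $A$ is given by a map $\gamma$; this is the place where (C2) is used. As a representation of $\mathrm C^*(G)$, $v\otimes u$ is $(v\otimes\mathrm{id})\Delta$, with values in $\mathrm C^*_v(G)\otimes\mathrm C^*(G)$. By (C2) it factors through $\mathrm C^*_v(G)$, so $v_g\mapsto v_g\otimes u_g$ extends to a $*$-homomorphism $\delta_v\colon\mathrm C^*_v(G)\to\mathrm C^*_v(G)\otimes\mathrm C^*(G)$. It is injective because $(\mathrm{id}\otimes\varepsilon)\delta_v=\mathrm{id}$. Hence $\mathrm{id}_{M_2}\otimes(\Delta\oplus\delta_v)$ is an injective $*$-homomorphism on $M_2(\mathrm C^*(G)\oplus\mathrm C^*_v(G))$, so it is completely isometric. Let $\gamma$ be its restriction to $A$. Then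
$$\gamma(e_{ii}\otimes1)=(e_{ii}\otimes1)\otimes1,\qquad \gamma(e_{12}\otimes x_g)=(e_{12}\otimes x_g)\otimes u_g .$$
These elements have dense span in $A$. So $\gamma(A)\subset A\otimes\mathrm C^*(G)$, the coaction identity holds on $A$, and the spectral subspaces have dense span. Thus $(A,G,\gamma)$ is a unital cosystem.

**Step 3. Replacing $u$ by $w$.** We realize $A$ inside a smaller $\mathrm C^*$-algebra; here (C1) and the scaling enter. Let
$$\theta=\mathrm{id}_{M_2}\otimes(w\oplus\mathrm{id})\colon M_2(\mathrm C^*(G)\oplus\mathrm C^*_v(G))\to M_2(\mathrm C^*_w(G)\oplus\mathrm C^*_v(G)).$$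
We claim that $\theta|_A$ is completely isometric. By density, take $\alpha\in M_n(A)$ with diagonal entries $\Lambda,M\in M_n$ and off-diagonal entry a finite sum $\sum c_g\otimes x_g$, $c_g\in M_n$. Put $z=\sum c_g\otimes u_g$. The two components of $\alpha$ are
$$\alpha_1=\begin{pmatrix}\Lambda&rz\\0&M\end{pmatrix},\qquad\alpha_2=\begin{pmatrix}\Lambda&v(z)\\0&M\end{pmatrix},$$
and $\theta(\alpha)$ has components $w(\alpha_1)$ and $\alpha_2$ (we apply $w,v$ entrywise). By (C1), $\|\alpha_1\|=\max(\|w(\alpha_1)\|,\|v(\alpha_1)\|)$. With $Z=\mathrm{diag}(1,-1)$, conjugation by $Z$ changes the sign of the off-diagonal entry, and $\frac{1+r}2-\frac{1-r}2=r$, so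
$$v(\alpha_1)=\begin{pmatrix}\Lambda&r\,v(z)\\0&M\end{pmatrix}=\tfrac{1+r}2\,\alpha_2+\tfrac{1-r}2\,Z\alpha_2Z .$$
Hence $\|v(\alpha_1)\|\le\|\alpha_2\|$, and $\|\alpha\|=\max(\|\alpha_1\|,\|\alpha_2\|)=\max(\|w(\alpha_1)\|,\|\alpha_2\|)=\|\theta(\alpha)\|$. This proves the claim.

Let $E=\mathrm C^*(\theta(A))$. The universal property gives a surjective $*$-homomorphism $q\colon E\to B$ with $q\theta|_A=\iota$.

**Step 4. Separating the coordinates inside $E$.** We find $\mathrm C^*_w(G)$ in $E$. Put $X_g=\theta(e_{12}\otimes x_g)=e_{12}\otimes(rw_g\oplus v_g)$. Then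
$$X_gX_h^*=e_{11}\otimes(r^2w_{gh^{-1}}\oplus v_{gh^{-1}}). \tag{3}$$
In particular $X_gX_g^*=e_{11}\otimes(r^2\oplus1)$. The polynomial $f(s)=\frac{s(1-s)}{r^2(1-r^2)}$ has $f(0)=0$, $f(r^2)=1$, $f(1)=0$, so
$$q_1:=f(X_eX_e^*)=e_{11}\otimes(1\oplus0)\in E .$$
Define the $*$-homomorphism $L(a)=e_{11}\otimes(w(a)\oplus0)$ on $\mathrm C^*(G)$. By (3),
$$L(u_g)=r^{-2}q_1X_gX_e^*, \tag{4}$$
so $L$ takes values in $E$. Let $\bar L=qL\colon\mathrm C^*(G)\to B$. Clearly $L(k)=0$ for $k\in\ker w$.

**Step 5. A ucp map on $B$ that remembers $\varepsilon$.** We now show that $\varepsilon$ factors through $\bar L$, which is what Section 4 asked for. Let $\Omega\colon A\to M_2(\mathbb C)$ be the projection to the first coordinate followed by $\mathrm{id}_{M_2}\otimes\varepsilon$. It is the restriction of a unital $*$-homomorphism, so it is unital and completely contractive, and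
$$\Omega(e_{ii}\otimes1)=e_{ii},\qquad\Omega(e_{12}\otimes x_g)=re_{12}.$$
By Arveson's theorem, applied to $\Omega\iota^{-1}$ on $\iota(A)\subset B$, there is a ucp map $\Psi'\colon B\to M_2(\mathbb C)$ with $\Psi'\iota=\Omega$. Put $\Psi=\Psi'q\colon E\to M_2(\mathbb C)$. Then $\Psi(X_g)=re_{12}$ and $\Psi(e_{11}\otimes1)=e_{11}$. A priori $\Psi$ is only ucp; we do not know its value at $q_1$.

*The value at $q_1$.* Let $Y=\sum_g\mu_gX_g=e_{12}\otimes(r\,w(y)\oplus v(y))$, so that $\Psi(Y)=re_{12}$. Since $\|w(y)\|\le1$ and $\|v(y)\|=t$,
$$YY^*=e_{11}\otimes\big(r^2w(y)w(y)^*\oplus v(y)v(y)^*\big)\le r^2q_1+t^2(e_{11}\otimes1-q_1).$$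
The Schwarz inequality gives
$$r^2e_{11}=\Psi(Y)\Psi(Y)^*\le\Psi(YY^*)\le r^2\Psi(q_1)+t^2\big(e_{11}-\Psi(q_1)\big),$$
that is, $(r^2-t^2)(e_{11}-\Psi(q_1))\le0$. Since $q_1\le e_{11}\otimes1$, also $e_{11}-\Psi(q_1)\ge0$. As $t<r$, we conclude $\Psi(q_1)=e_{11}$.

*Multiplicativity.* Both $q_1$ and $\Psi(q_1)=e_{11}$ are projections, so $q_1$ lies in the multiplicative domain of $\Psi$. Moreover $X_gX_g^*=r^2q_1+(e_{11}\otimes1-q_1)$, hence
$$\Psi(X_gX_g^*)=r^2e_{11}+0=\Psi(X_g)\Psi(X_g)^*,$$
and so $\Psi(X_gb)=\Psi(X_g)\Psi(b)$ for all $b\in E$. With (4),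
$$\Psi(L(u_g))=r^{-2}\,\Psi(q_1)\,\Psi(X_g)\,\Psi(X_e)^*=r^{-2}\,e_{11}\,(re_{12})(re_{21})=e_{11}\qquad(g\in G).$$
By linearity and continuity,
$$\Psi'(\bar L(a))=\varepsilon(a)\,e_{11}\qquad(a\in\mathrm C^*(G)). \tag{5}$$

**Step 6. No $*$-homomorphism $\delta$.** This is the argument of Lemma C, carried out in $B$. Suppose $\delta\colon B\to B\otimes\mathrm C^*(G)$ is a $*$-homomorphism with $\delta\iota=(\iota\otimes\mathrm{id})\gamma$. With $\bar X_g=q(X_g)=\iota(e_{12}\otimes x_g)$ we have $\delta(\bar X_g)=\bar X_g\otimes u_g$. Since $f$ is a polynomial with $f(0)=0$,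
$$\delta(q(q_1))=f\big(\delta(\bar X_e\bar X_e^*)\big)=f(\bar X_e\bar X_e^*\otimes1)=q(q_1)\otimes1 .$$
Applying $q$ and then $\delta$ to (4),
$$\delta(\bar L(u_g))=r^{-2}(q(q_1)\otimes1)(\bar X_g\otimes u_g)(\bar X_e\otimes1)^*=\bar L(u_g)\otimes u_g ,$$
so $\delta\bar L=(\bar L\otimes\mathrm{id})\Delta$ on $\mathrm C^*(G)$. By (C4) choose $0\ne k\in\ker w$. Then $\bar L(k)=q(L(k))=0$, and by (5)
$$0=(\Psi'\otimes\mathrm{id})\,\delta(\bar L(k))=\big((\Psi'\bar L)\otimes\mathrm{id}\big)\Delta(k)=e_{11}\otimes(\varepsilon\otimes\mathrm{id})\Delta(k)=e_{11}\otimes k\neq0,$$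
a contradiction. This proves Theorem 1. $\blacksquare$

In the language of Lemma B, $(\bar L\otimes\mathrm{id})\Delta(k)$ is an explicit nonzero element of $C$ in the kernel of $\mathrm{id}\otimes\varepsilon$. It lies in $C$ because $\bar L(u_g)\otimes u_g=r^{-2}f(\rho_e\rho_e^*)\rho_g\rho_e^*$ with $\rho_g=\rho(e_{12}\otimes x_g)$; it is nonzero because $\Psi'\otimes\mathrm{id}$ maps it to $e_{11}\otimes k$; and $\mathrm{id}\otimes\varepsilon$ maps it to $\bar L(k)=0$.

## 6. Representations without finite-dimensional parts: proof of Corollary 2

Let $G$ have property (T), with $\mathrm C^*(G)$ not RFD. We must produce $v$ and $w$. Property (T) makes (C3) cheap: it is enough that $v$ has no invariant vectors. But (C2) asks that tensoring with $u$ does not lead out of the class of $v$, and "no invariant vectors" need not be preserved by tensoring: if $\chi\ne\varepsilon$ is a character, $\chi$ has no nonzero invariant vector, but $\chi\otimes u$ contains $\chi\otimes\bar\chi=\varepsilon$. The class of representations without f.d. subrepresentations is stable, and this dictates the choice.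

**Step 1. The choice.** Let $w$ be the direct sum of all f.d. irreducible representations, and $v$ the direct sum of all cyclic representations that have no nonzero f.d. subrepresentation, both up to equivalence. There is at least one summand in $v$: irreducible representations separate the points of $\mathrm C^*(G)$, so, as $\mathrm C^*(G)$ is not RFD, some irreducible representation is infinite-dimensional, and it is cyclic and has no proper nonzero subrepresentation.

The sum $v$ itself has no nonzero f.d. subrepresentation. A nonzero intertwiner from a f.d. representation into $v$ would have a nonzero component in some summand, and the image of that component would be a nonzero f.d. subrepresentation of the summand.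

**Step 2. (C1) and (C4).** Every irreducible representation is either f.d., hence in $w$, or infinite-dimensional, hence a summand of $v$. So $w\oplus v$ is faithful. Since $\mathrm C^*(G)$ is not RFD, $\ker w\ne0$.

**Step 3. (C2).** We show that $v\otimes u$ has no nonzero f.d. subrepresentation. Suppose it contains a f.d. $\sigma\ne0$. Then $v\otimes u\otimes\bar\sigma$ contains $\sigma\otimes\bar\sigma$, which has a nonzero invariant vector (the identity, when $\sigma\otimes\bar\sigma$ is viewed as conjugation on operators of the space of $\sigma$). Let $\pi=u\otimes\bar\sigma$ on $H_\pi$. The space $H_v\otimes H_\pi$ is identified with the Hilbert–Schmidt operators $\overline{H_\pi}\to H_v$, where $\xi\otimes\eta$ acts by $\bar\zeta\mapsto\langle\eta,\zeta\rangle\xi$; then $v_g\otimes\pi_g$ acts by $R\mapsto v_gR\,\bar\pi_g^{\,*}$. So the invariant vector is a nonzero Hilbert–Schmidt intertwiner $R$ from $\bar\pi$ to $v$. The operator $RR^*$ is nonzero, positive, compact, and commutes with $v(G)$. The eigenspace for a nonzero eigenvalue is nonzero, f.d. and $v$-invariant, contradicting Step 1.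

Like every representation, $v\otimes u$ is a direct sum of cyclic representations. None of these has a nonzero f.d. subrepresentation, so each is equivalent to a summand of $v$. Hence $\ker v\subset\ker(v\otimes u)$, which is (C2).

**Step 4. (C3).** The representation $v$ has no nonzero invariant vector, since such a vector would span a f.d. subrepresentation. By (T) it has no almost invariant vectors. Theorem 1 applies, and $G$ is bad.

**Step 5. The examples.** For $SL_n(\mathbb Z)$, $n\ge3$, the two hypotheses are the cited theorems. Now let $G$ be a Kazhdan group that is not residually finite. A Kazhdan group is finitely generated, so its image under a f.d. unitary representation $\pi$ is a finitely generated linear group, hence residually finite (Malcev). Choose $g\ne e$ lying in every finite-index subgroup of $G$. Preimages of finite-index subgroups of $\pi(G)$ have finite index, so $\pi(g)$ lies in every finite-index subgroup of $\pi(G)$, and $\pi(g)=1$. Thus every f.d. representation kills $u_g-1$, which is nonzero because $\lambda_g\ne1$. So $\mathrm C^*(G)$ is not RFD. An infinite simple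 group is not residually finite: the largest normal subgroup contained in a finite-index subgroup is normal of finite index, hence all of $G$. So for an infinite simple Kazhdan group every f.d. representation kills all $u_g-1$, and one simply has $w\sim\varepsilon$.

**Step 6. Overgroups.** Let $H\le G$ and let $(A,H,\gamma)$ be non-extendable. Recall $\mathrm C^*(H)\subset\mathrm C^*(G)$ canonically, compatibly with the comultiplications. Then $\gamma\colon A\to A\otimes\mathrm C^*(H)\subset A\otimes\mathrm C^*(G)$ makes $A$ a $G$-cosystem: the subspaces $A_h$, $h\in H$, already have dense span. If $\delta$ were a coaction of $G$ on $B$ satisfying (2), then $\delta(B)$ would be generated by the elements $\iota(a)\otimes u_h$ with $a\in A_h$, $h\in H$, and would lie in $B\otimes\mathrm C^*(H)$. By Lemma A, for the group $H$, the $H$-cosystem would be extendable, a contradiction. So $G$ is bad. $\blacksquare$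

## 7. States on $\mathrm C^*(G)\otimes\mathrm C^*(G)$ and the positive theorem

First some elements of $\mathcal T(G)$. The constant function $1$ belongs to it, with $\Phi=\varepsilon\otimes\varepsilon$. A character $\chi\colon G\to\mathbb T$ belongs to it, with $\Phi=\chi\otimes\bar\chi$, since $\chi(g)\overline{\chi(h)}=\chi(gh^{-1})$. Each $\varphi\in\mathcal T(G)$ defines a state of $\mathrm C^*(G)$, the restriction of $\Phi$ to $\mathrm C^*(G)\otimes1$, so $u^\varphi$ makes sense. (By Kirchberg's theorem, Brown–Ozawa, Thm 6.2.7, $\mathcal T(G)$ is the set of amenable traces of $\mathrm C^*(G)$. This is not used.)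

**Maximal representations.** Let $A$ be unital. A unital completely contractive homomorphism $j\colon A\to B(H)$ is *maximal* if, whenever $\nu\colon A\to B(L)$ is a unital completely contractive homomorphism with $H\subset L$ and $P_H\nu(a)|_H=j(a)$ for all $a$, the space $H$ reduces $\nu(A)$. For the disc algebra, $j$ with $U=j(z)$ unitary is maximal: if $T=\nu(z)$, then $\|h\|=\|Uh\|=\|P_HTh\|\le\|Th\|\le\|h\|$ for $h\in H$ forces $Th=Uh\in H$, and the same argument with $T^*,U^*$ gives $T^*h=U^*h\in H$. By Dritschel–McCullough (J. Operator Theory 53 (2005)) we may represent $B\subset B(H)$, unitally, so that $\iota\colon A\to B(H)$ is maximal.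

**Lemma D (unique extension property).** Let $\iota\colon A\to B(H)$ be maximal, let $\rho$ be a unital completely isometric homomorphism of $A$ into a $\mathrm C^*$-algebra, and $C=\mathrm C^*(\rho(A))$. Every ucp map $\psi\colon C\to B(H)$ with $\psi\rho=\iota$ is a $*$-homomorphism.

*Proof.* By Stinespring, $\psi(c)=P_H\pi(c)|_H$ for a unital representation $\pi$ of $C$ on some $L\supset H$. Then $\pi\rho$ is a unital completely contractive homomorphism that compresses to $\iota$. By maximality $H$ reduces $\pi(\rho(A))$, hence $\pi(C)$, so $\psi(c)=\pi(c)|_H$ is a $*$-homomorphism. $\square$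

**How the state is going to be used.** Let $\rho=(\iota\otimes\mathrm{id})\gamma$ as in Section 4. Arveson's theorem gives a ucp map $\Theta$ on $B$ with $\Theta\iota=\rho$; if it were multiplicative, we would be done. Suppose we apply a ucp map that undoes $\Theta$, namely slicing by a state $m$ on $B(K)$ extending $\varepsilon$. The composite fixes $\iota(A)$, hence is the identity on $B$ by Lemma D, and this forces the multiplicativity defects of $\Theta$ on homogeneous elements to vanish when measured by $m$. But the GNS representation of $m|_{\mathrm C^*(G)}=\varepsilon$ is trivial, so all that one obtains is the homomorphism $\iota(a)\mapsto\iota(a)\otimes1$, which says nothing. We want to slice by a state whose GNS representation is larger, but then $u_g\mapsto\varphi(g)$ is no longer $1$ and the composite no longer fixes $\iota(A)$. The way out is to keep a second copy of $u_g$ at hand: apply $\Theta\otimes\mathrm{id}$ to $\rho(a)=\iota(a)\otimes u_g$, obtain $\iota(a)\otimes u_g\otimes u_g$, and slice both legs by $\Phi$, which is $1$ on $u_g\otimes u_g$ while its first marginal is $\varphi$.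

### Proof of Theorem 3

**Step 1. Reduction to unital $A$ and unital $\gamma$.** If $A$ has an identity of norm one, then for $a\in A_g$ we have $\gamma(1)(a\otimes u_g)=\gamma(1)\gamma(a)=\gamma(a)=a\otimes u_g$. Multiplying on the right by $1\otimes u_g^*$ gives $\gamma(1)(a\otimes1)=a\otimes1$, and by density this holds for all $a\in A$. Taking $a=1$, we get $\gamma(1)=1\otimes1$.

If $A$ has no such identity, recall Meyer's theorem: every completely isometric homomorphism of $A$ extends to a unital completely isometric homomorphism of $A^1$. (The identity operator of the target space is not in the image of $A$, since its preimage would be an identity of norm one.) So $\gamma$ extends to a unital completely isometric homomorphism $A^1\to A^1\otimes\mathrm C^*(G)$. The coaction identity holds also at $1$, and $1$ has degree $e$, so this is a cosystem. A $*$-homomorphism as in the theorem for $A^1$ sends $\iota(a)$, $a\in A_g$, to $\iota(a)\otimes u_g^\varphi$, so it restricts to a map $B\to B\otimes\mathrm C^*_{u^\varphi}(G)$ on $B=\mathrm C^*(\iota(A))\subset\mathrm C^*_{\mathrm{env}}(A^1)$. From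 now on $A$ and $\gamma$ are unital.

**Step 2. The maps $\rho$, $\Theta$ and the state $m$.** We fix the data. Let $B\subset B(H)$ with $\iota$ maximal, $\mathrm C^*(G)\subset B(K)$ the universal representation, and
$$\rho=(\iota\otimes\mathrm{id})\gamma\colon A\to B\otimes\mathrm C^*(G)\subset B(H\otimes K),\qquad C=\mathrm C^*(\rho(A)).$$
By Arveson there is a ucp map $\Theta\colon B\to B(H\otimes K)$ with $\Theta\iota=\rho$. Let $\varphi\in\mathcal T(G)$ with state $\Phi$. Since $\mathrm C^*(G)\otimes\mathrm C^*(G)\subset B(K)\otimes\mathrm C^*(G)$, extend $\Phi$ to a state $\tilde\Phi$ on $B(K)\otimes\mathrm C^*(G)$, and put $m(Y)=\tilde\Phi(Y\otimes1)$ for $Y\in B(K)$. Then $m$ is a state with $m(u_g)=\varphi(g)$. It is invariant under conjugation by $G$: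
$$m(u_s^*Yu_s)=m(Y)\qquad(s\in G,\ Y\in B(K)). \tag{6}$$
Indeed $\tilde\Phi(u_s\otimes u_s)=\varphi(e)=1$ and $u_s\otimes u_s$ is unitary, so it lies in the multiplicative domain of $\tilde\Phi$. Therefore
$$m(u_s^*Yu_s)=\tilde\Phi\big((u_s\otimes u_s)^*(Y\otimes1)(u_s\otimes u_s)\big)=\overline{1}\cdot\tilde\Phi(Y\otimes1)\cdot1=m(Y).$$

**Step 3. Slicing by $\tilde\Phi$.** We construct the ucp map that slices both legs. For $h\in H$ let $R_h\colon K\to H\otimes K$, $R_hk=h\otimes k$. Then $R_{h'}^*(T\otimes Y)R_h=\langle Th,h'\rangle Y$. For $Z\in B(H\otimes K)\otimes\mathrm C^*(G)$ the operator $(R_{h'}\otimes1)^*Z(R_h\otimes1)$ lies in $B(K)\otimes\mathrm C^*(G)$ (clear for elementary tensors, then by continuity). It is linear in $h$, conjugate linear in $h'$, and of norm at most $\|Z\|\|h\|\|h'\|$. So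
$$\langle\kappa(Z)h,h'\rangle=\tilde\Phi\big((R_{h'}\otimes1)^*Z(R_h\otimes1)\big)$$
defines a bounded linear map $\kappa\colon B(H\otimes K)\otimes\mathrm C^*(G)\to B(H)$. It is unital since $R_{h'}^*R_h=\langle h,h'\rangle1$. It is completely positive: if $[Z_{ij}]\ge0$, then $\sum_{i,j}(R_{h_i}\otimes1)^*Z_{ij}(R_{h_j}\otimes1)\ge0$, and applying $\tilde\Phi$ gives $\sum_{i,j}\langle\kappa(Z_{ij})h_j,h_i\rangle\ge0$. Finally, for $T\in B(H)$,
$$\kappa(T\otimes u_g\otimes u_h)=\varphi(gh^{-1})\,T,\qquad \langle\kappa(Z_0\otimes1)h,h\rangle=m(R_h^*Z_0R_h)\quad(Z_0\in B(H\otimes K)). \tag{7}$$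

**Step 4. The defects of $\Theta$ vanish against $m$.** Here the unique extension property is used. Let $\psi=\kappa\circ(\Theta\otimes\mathrm{id})|_C\colon C\to B(H)$, a ucp map. For $a\in A_g$ we have $\rho(a)=\iota(a)\otimes u_g$, so $(\Theta\otimes\mathrm{id})(\rho(a))=\rho(a)\otimes u_g=\iota(a)\otimes u_g\otimes u_g$, and $\psi(\rho(a))=\varphi(e)\iota(a)=\iota(a)$ by (7). By density $\psi\rho=\iota$, and by Lemma D $\psi$ is a $*$-homomorphism.

For $a\in A_g$ the degree cancels in $\rho(a)\rho(a)^*=\iota(a)\iota(a)^*\otimes1$. Applying $\psi$, and then (7) for the last equality,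
$$\kappa\big(\Theta(\iota(a)\iota(a)^*)\otimes1\big)=\psi(\rho(a)\rho(a)^*)=\iota(a)\iota(a)^*=\kappa\big(\rho(a)\rho(a)^*\otimes1\big).$$
Put $D=\Theta(\iota(a)\iota(a)^*)-\rho(a)\rho(a)^*$. By Schwarz and $\Theta\iota=\rho$, $D\ge0$. We have shown $\kappa(D\otimes1)=0$, that is,
$$m(R_h^*DR_h)=0\qquad(h\in H). \tag{8}$$
Since also $\rho(a)^*\rho(a)=\iota(a)^*\iota(a)\otimes1$, the same argument gives (8) for $D'=\Theta(\iota(a)^*\iota(a))-\rho(a)^*\rho(a)\ge0$.

**Step 5. Passing to the GNS space of $m$.** We turn (8), a statement about one state, into the vanishing of an operator. Let $(\pi_m,H_m,\xi)$ be the GNS triple of $m$ on $B(K)$ and $K_\varphi=\overline{\pi_m(\mathrm C^*(G))\xi}$. Since $\langle\pi_m(u_g)\xi,\xi\rangle=m(u_g)=\varphi(g)$, uniqueness of the GNS representation lets us take $u^\varphi_g=\pi_m(u_g)|_{K_\varphi}$. Define $\Lambda\colon B(H\otimes K)\to B(H\otimes K_\varphi)$ by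
$$\langle\Lambda(Z)(h\otimes\eta),h'\otimes\eta'\rangle=\langle\pi_m(R_{h'}^*ZR_h)\eta,\eta'\rangle\qquad(h,h'\in H,\ \eta,\eta'\in K_\varphi).$$
*This is well defined and ucp.* If $Z\ge0$, the operator matrix $[R_{h_i}^*ZR_{h_j}]_{i,j}$ is positive, and so is its image under $\pi_m$. Hence $\sum_{i,j}\langle\pi_m(R_{h_i}^*ZR_{h_j})\eta_j,\eta_i\rangle\ge0$, so the formula defines a positive sesquilinear form on the algebraic tensor product. The same applied to $\|Z\|1-Z$ shows that this form is at most $\|Z\|$ times the form for $Z=1$, which is the inner product since $R_{h'}^*R_h=\langle h,h'\rangle1$. So there is a bounded positive operator $\Lambda(Z)$. Every operator is a linear combination of positive ones, so $\Lambda$ is defined on $B(H\otimes K)$; it is linear, unital and positive. If $[Z_{kl}]\ge0$, the matrix $[R_{h^k_i}^*Z_{kl}R_{h^l_j}]$ with row index $(k,i)$ and column index $(l,j)$ is positive, and the same computation gives complete positivity. Also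
$$\Lambda(T\otimes u_g)=T\otimes u^\varphi_g\qquad(T\in B(H),\ g\in G). \tag{9}$$

*$\Lambda(D)=0$.* For $h\in H$ and $s\in G$, by (6) applied to $Y=R_h^*DR_h$ and by (8),
$$\langle\Lambda(D)(h\otimes u^\varphi_s\xi),h\otimes u^\varphi_s\xi\rangle=m(u_s^*R_h^*DR_hu_s)=m(R_h^*DR_h)=0 .$$
Since $\Lambda(D)\ge0$, it annihilates every vector $h\otimes u_s^\varphi\xi$. These vectors are total in $H\otimes K_\varphi$, so $\Lambda(D)=0$. Likewise $\Lambda(D')=0$.

**Step 6. Multiplicativity.** We assemble the homomorphism. Let $\Psi_\varphi=\Lambda\Theta\colon B\to B(H\otimes K_\varphi)$, a ucp map. For $a\in A_g$, (9) gives $\Psi_\varphi(\iota(a))=\Lambda(\iota(a)\otimes u_g)=\iota(a)\otimes u_g^\varphi$, and $\Lambda(D)=0$ gives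
$$\Psi_\varphi(\iota(a)\iota(a)^*)=\Lambda(\rho(a)\rho(a)^*)=\iota(a)\iota(a)^*\otimes1=\Psi_\varphi(\iota(a))\Psi_\varphi(\iota(a))^* .$$
Similarly $\Psi_\varphi(\iota(a)^*\iota(a))=\Psi_\varphi(\iota(a))^*\Psi_\varphi(\iota(a))$. So $\iota(A_g)$ lies in the multiplicative domain of $\Psi_\varphi$ for every $g$. The multiplicative domain is a $\mathrm C^*$-algebra, and these sets generate $B$, so $\Psi_\varphi$ is a $*$-homomorphism. Its values on generators lie in $B\otimes\mathrm C^*_{u^\varphi}(G)$, hence all its values do. This is the first assertion of Theorem 3.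

**Step 7. Separation implies good.** We glue the maps $\Psi_\varphi$. Suppose $\bigcap_\varphi\ker u^\varphi=0$. Then $\bigoplus_\varphi u^\varphi$ is a faithful representation of $\mathrm C^*(G)$. So $\mathrm{id}\otimes\bigoplus_\varphi u^\varphi=\bigoplus_\varphi(\mathrm{id}\otimes u^\varphi)$ is faithful on $B\otimes\mathrm C^*(G)$, and
$$B\otimes\mathrm C^*(G)\to\prod_\varphi B\otimes\mathrm C^*_{u^\varphi}(G),\qquad Z\mapsto\big((\mathrm{id}\otimes u^\varphi)(Z)\big)_\varphi$$
is an injective $*$-homomorphism. The $*$-homomorphism $b\mapsto(\Psi_\varphi(b))_\varphi$ sends $\iota(a)$, $a\in A_g$, to the image of $\iota(a)\otimes u_g$. So it takes values in the image of $B\otimes\mathrm C^*(G)$, and composing with the inverse gives $\delta\colon B\to B\otimes\mathrm C^*(G)$ with $\delta\iota=(\iota\otimes\mathrm{id})\gamma$. By Lemma A it is a coaction. In the non-unital case the maps $\Psi_\varphi$ are the restrictions from Step 1, and the argument is the same.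

**Step 8. Amenable groups.** Let $G$ be amenable. Then $G\times G$ is amenable, and for amenable groups the full and reduced group $\mathrm C^*$-algebras agree. So $\mathrm C^*(G)\otimes\mathrm C^*(G)=\mathrm C^*_\lambda(G)\otimes\mathrm C^*_\lambda(G)=\mathrm C^*_\lambda(G\times G)=\mathrm C^*(G\times G)$, and every unitary representation of $G\times G$ extends to it. Take $(g,h)\mapsto\lambda_g\rho^{\mathrm r}_h$ on $\ell^2(G)$, where $\lambda$ and $\rho^{\mathrm r}$ are the left and right regular representations, and the vector state of $\delta_e$. Since $\lambda_g\rho^{\mathrm r}_h\delta_e=\delta_{gh^{-1}}$, its value at $u_g\otimes u_h$ is $1$ if $g=h$ and $0$ otherwise. So $1_{\{e\}}\in\mathcal T(G)$. Its GNS representation is $\lambda$, which is faithful on $\mathrm C^*(G)$ by amenability. Hence $G$ is good.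

**Step 9. RFD group algebras.** Let $\mathrm C^*(G)$ be RFD and $\sigma$ an irreducible representation of dimension $d<\infty$. Put $\varphi(g)=\frac1d\mathrm{Tr}\,\sigma_g$ and $\zeta=d^{-1/2}\sum_ie_i\otimes\bar e_i$, a unit vector, for an orthonormal basis $(e_i)$. Then
$$\langle(\sigma_g\otimes\bar\sigma_h)\zeta,\zeta\rangle=\tfrac1d\sum_{i,j}\langle\sigma_ge_i,e_j\rangle\overline{\langle\sigma_he_i,e_j\rangle}=\tfrac1d\mathrm{Tr}(\sigma_g\sigma_h^*)=\varphi(gh^{-1}),$$
and $\sigma\otimes\bar\sigma$ is a representation of $\mathrm C^*(G)\otimes\mathrm C^*(G)$. So $\varphi\in\mathcal T(G)$. As $\sigma(\mathrm C^*(G))=M_d$, the GNS representation of $\varphi$ is that of the normalized trace of $M_d$ composed with $\sigma$, namely left multiplication on $M_d$, a multiple of $\sigma$. Thus $\ker u^\varphi=\ker\sigma$. Every f.d. representation is a sum of irreducible ones, so these kernels intersect in $0$ and $G$ is good. For free groups, $\mathrm C^*(G)$ is RFD by Choi (Pacific J. Math. 87 (1980)). $\blacksquare$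

## 8. The dichotomy for property (T) groups

**Proof of Theorem 4.** Let $G$ have property (T). If $\mathrm C^*(G)$ is RFD, then $G$ is good by Theorem 3. If it is not, then $G$ is bad by Corollary 2. $\blacksquare$

Two comments on the range of these results. Non-amenability of $G$ alone does not produce counterexamples, since free groups are good. And for a general discrete group $G$ there are two criteria: if the representations $u^\varphi$, $\varphi\in\mathcal T(G)$, separate $\mathrm C^*(G)$, then $G$ is good; if some subgroup of $G$ has representations $v,w$ satisfying (C1)–(C4), then $G$ is bad. For Kazhdan groups the two criteria are complementary. It is not claimed that together they cover all discrete groups.
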